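\title{The genus ratio for quadrangulations of high genus}

\begin{abstract}
Let $Q(n,g)$ be the number of rooted bipartite quadrangulations of genus $g$ with $n$ faces. We prove that if $g_n/n\to\theta\in(0,\frac12)$, then $Q(n,g_n)/\big(n^2Q(n,g_n-1)\big)$ converges to a limit $r(\theta)$ that depends only on $\theta$, and we compute $r$ in parametric form, together with the limit of $Q(n-1,g_n)/Q(n,g_n)$ and the exponential growth rate of $Q(n,g)$. The proof reads the ratio off the Carrell--Chapuy recurrence. The difficulty is the quadratic term of the recurrence. We show that it is dominated by the splittings in which one part is planar and of bounded size, by a variational argument on the growth rate that works before the growth rate is known explicitly.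
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{map} is a connected graph, loops and multiple edges allowed, drawn without crossings on a closed orientable surface so that every face (connected component of the complement) is an open disc; maps are considered up to orientation-preserving homeomorphism, and the \emph{genus} of a map is that of the surface. A map is \emph{rooted} if one oriented edge is distinguished. The degree of a face is the number of edge sides on its boundary. A \emph{quadrangulation} is a map all of whose faces have degree $4$, and it is \emph{bipartite} if its vertices can be colored black and white so that every edge joins two colors. For $n\ge1$ and $g\ge0$, let $Q(n,g)$ be the number of rooted bipartite quadrangulations of genus $g$ with $n$ faces.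

Such a quadrangulation has $2n$ edges and, by Euler's formula, $n+2-2g$ vertices. It has at least two vertices, so $2g\le n$. We are interested in the \emph{high-genus regime}, in which $g/n$ tends to a number $\theta\in(0,\frac12)$; the average vertex degree then tends to $4/(1-2\theta)$, between the planar value $4$ and infinity.

How much does $Q(n,g)$ grow when the genus increases by one? Drawing a new edge between two corners that lie in different faces of a map merges the two faces, and so raises the genus by one; a map of size $n$ has of order $n^2$ pairs of corners. This suggests the normalization $n^2$, and it is known that for every $\theta\in(0,\frac12)$ and every sequence of positive integers $g_n$ with $g_n/n\to\theta$,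
\begin{equation}\label{eq:theta1}
\frac{Q(n,g_n)}{n^2Q(n,g_n-1)}=\Theta(1)\qquad(n\to\infty).
\end{equation}
The question, which comes from Louf's paper~\cite{Louf}, is whether this ratio converges: the conjecture is that there is a function $r$ on $(0,\frac12)$ such that the ratio tends to $r(\theta)$ for every $\theta$ and every such sequence.

One can guess the limit. Suppose that $Q(n,g)=n^{2g}e^{nf(g/n)+o(n)}$ for a $C^1$ function $f$. The product of the ratios $Q(n,h)/(n^2Q(n,h-1))$ over $h_0<h\le h_1$ telescopes to $e^{n(f(h_1/n)-f(h_0/n))+o(n)}$, so their geometric mean over a short window of genera around $\theta n$ is close to $e^{f'(\theta)}$. If the limit exists, it is therefore $e^{f'(\theta)}$. But an estimate with error $e^{o(n)}$ says nothing about a single ratio, and an exact relation between the numbers $Q(n,g)$ is needed. We prove the conjecture and compute $r$ and $f$.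

\begin{theorem}\label{thm:A}
There is a function $r:(0,\frac12)\to(0,\infty)$ such that for every $\theta\in(0,\frac12)$ and all positive integers $g_n$ with $g_n/n\to\theta$,
\[\frac{Q(n,g_n)}{n^2Q(n,g_n-1)}\longrightarrow r(\theta)\qquad(n\to\infty).\]
\end{theorem}

\begin{theorem}\label{thm:B}
The map
\[\vartheta(s)=\frac12-\frac{1-s^2}{2\sqrt{3s(s+2)}}\,\operatorname{arccosh}\frac{1+2s}{1-s}\]
is an increasing real-analytic bijection $(0,1)\to(0,\frac12)$ with $\vartheta'>0$. For $\theta=\vartheta(s)$ and $g_n/n\to\theta$,
\[r(\theta)=\frac{(1-s^2)^2}{12\,s(s+2)},\qquad\lim_{n\to\infty}\frac{Q(n-1,g_n)}{Q(n,g_n)}=\frac{1-s^2}{12}.\]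
The function $r$ is real-analytic and strictly decreasing, $r(\theta)\sim(1440\,\theta)^{-1/2}$ as $\theta\to0$, and $r(\theta)\to0$ as $\theta\to\frac12$. The convergence in Theorem~\ref{thm:A} is locally uniform in $\theta$. Moreover
\[Q(n,g)=n^{2g}\exp\big(nf(g/n)+o(n)\big)\quad\text{uniformly over }0\le g\le n/2,\]
where $f(\theta)=\theta(\log r(\theta)-2)-\log\frac{1-s^2}{12}$ for $\theta=\vartheta(s)\in(0,\frac12)$, $f(0)=\log12$ and $f(\frac12)=\log2-1$.
\end{theorem}

Locally uniform convergence means that for every compact $I\subset(0,\frac12)$, the supremum of $\big|Q(n,g)/(n^2Q(n,g-1))-r(g/n)\big|$ over the integers $g$ with $g/n\in I$ tends to $0$.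

Section~\ref{sec:inputs} collects the results that we use. Section~\ref{sec:idea} shows how the recurrence produces $r$, works out the mechanism in the smallest case, and lays out the proof, which occupies Sections~\ref{sec:size}--\ref{sec:explicit}.

\section{Conventions and inputs}\label{sec:inputs}

\subsection*{Darts and Tutte's bijection}
A \emph{dart} is an oriented edge; $\bar d$ is the dart opposite to $d$. A map is determined by the involution $d\mapsto\bar d$ and by its \emph{rotation} $\sigma$, the permutation sending a dart to the next dart counterclockwise around its origin. Walking along the boundary of a face with the face on the left gives a cyclic sequence of darts, and every dart occurs exactly once, in exactly one of these sequences. Rooted maps have no nontrivial automorphism, so a rooted map with $n$ edges has $2n$ distinguishable darts. A map with $n$ edges, $V$ vertices, $F$ faces and genus $g$ satisfies $V+F=n+2-2g$, and duality is a bijection on rooted maps with $n$ edges and genus $g$ that exchanges $V$ and $F$.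

By Tutte's bijection, $Q(n,g)$ is also the number of rooted maps of genus $g$ with $n$ edges. (Color the origin of the root black and draw in each face the diagonal joining its two black corners; the diagonals form a map with $n$ edges, and the edges of the quadrangulation correspond to the corners of this map.) We use whichever model is convenient. We set $Q(0,0)=1$, $Q(0,g)=0$ for $g>0$, and $Q(n,g)=0$ if $n<0$ or $g<0$. Then $Q(n,g)=0$ whenever $2g>n$.

\subsection*{The four inputs}
The first input is~\eqref{eq:theta1}. The second is Tutte's enumeration of planar maps: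
\begin{equation}\label{eq:tutte}
Q(n,0)=\frac{2\cdot3^n(2n)!}{n!\,(n+2)!},\qquad A(z):=\sum_{n\ge0}Q(n,0)z^n=\frac{T(4-T)}3,\quad T=1+3zT^2,
\end{equation}
where $T$ is a power series in $z$. Writing $Q(n,0)=3^n\binom{2n}n\frac2{(n+1)(n+2)}$ and using $4^n/(2n+1)\le\binom{2n}n\le4^n$, we get
\begin{equation}\label{eq:planarbounds}
12^n(n+2)^{-3}\le Q(n,0)\le12^n .
\end{equation}
The third is the exact relation on which the proof rests.

\begin{theorem}[Carrell--Chapuy \cite{CC}]\label{thm:CC}
For $n\ge1$ and $g\ge0$, with $c_n=\frac{(2n-3)(2n-2)(2n-1)}{12}$,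
\begin{equation}\label{eq:CC}
\frac{n+1}6\,Q(n,g)=\frac{4n-2}3\,Q(n-1,g)+c_n\,Q(n-2,g-1)+S(n,g),
\end{equation}
\[S(n,g)=\frac12\sum_{p+p'=n-2}\ \sum_{i+i'=g}(2p+1)(2p'+1)\,Q(p,i)\,Q(p',i'),\]
where $p,p',i,i'$ run over nonnegative integers.
\end{theorem}

For instance $\frac13Q(1,0)=\frac23$, $\frac12Q(2,0)=4+\frac12$ and $\frac12Q(2,1)=c_2=\frac12$, so $Q(1,0)=2$, $Q(2,0)=9$ and $Q(2,1)=1$.

The fourth input is a local limit. For a rooted map $m$ and $\ell\ge1$, the ball $B_\ell(m)$ consists of the faces having a vertex at distance less than $\ell$ from the origin of the root, with their edges and vertices. In the \emph{local topology} two rooted maps are close if their balls agree up to a large radius. An event determined by $B_\ell$ is open and closed, so its probability converges under convergence in law.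

\begin{theorem}[Budzinski--Louf {\cite[Theorem 1]{BL}}, specialized to quadrangulations]\label{thm:BL}
If $g_n/n\to\theta\in(0,\frac12)$, the uniform rooted bipartite quadrangulation with $n$ faces and genus $g_n$ converges in law, for the local topology, to a random infinite map whose law depends only on $\theta$.
\end{theorem}

\subsection*{First consequences of the recurrence}
All terms of~\eqref{eq:CC} are nonnegative, so keeping one of them gives an inequality.

\begin{lemma}\label{lem:elem}
\begin{enumerate}
\item[(a)] $Q(n,g)\ge2Q(n-1,g)$ for $n\ge1$.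
\item[(b)] $Q(p,i)\,Q(p',i')\le(n+1)\,Q(n,i+i')$ for $p,p',i,i'\ge0$ and $n=p+p'+2$.
\item[(c)] $Q(2g,g)=b_1b_2\cdots b_g$, where $b_m=\frac{(4m-3)(4m-2)(4m-1)}{2(2m+1)}$. The sequence $b_m/m^2$ increases from $1$ to $16$, and $\log Q(2g,g)=2g\log g+(\log16-2)g+O(\log g)$ for $g\ge2$.
\end{enumerate}
In particular, for $n,g\ge0$ we have $Q(n,g)>0$ if and only if $2g\le n$.
\end{lemma}

\begin{proof}
(a) Keep the first term: $Q(n,g)\ge\frac{8n-4}{n+1}Q(n-1,g)$, and $8n-4\ge2n+2$.

(b) Keep one term of $S$: $\frac{n+1}6Q(n,i+i')\ge\frac12Q(p,i)Q(p',i')$.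

(c) Let $n=2g\ge2$. Then $Q(2g-1,g)=0$. A nonzero term of $S(2g,g)$ would have $2i\le p$ and $2i'\le p'$, hence $2g\le2g-2$; so $S(2g,g)=0$ and $Q(2g,g)=\frac{6c_{2g}}{2g+1}Q(2g-2,g-1)=b_g\,Q(2g-2,g-1)$. In
\[\frac{b_m}{m^2}=\frac{(4-\frac3m)(4-\frac2m)(4-\frac1m)}{2(2+\frac1m)}\]
the numerator increases and the denominator decreases; the value at $m=1$ is $1$, and $b_m/m^2=16(1+O(1/m))$. Hence $\log Q(2g,g)=g\log16+2\log g!+O(\log g)$, and Stirling's formula gives the estimate. Positivity for $2g\le n$ follows from (c) and (a).
\end{proof}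

\subsection*{Sequences and uniformity}
We shall constantly replace $(n,g)$ by nearby pairs such as $(n-1,g-1)$, so it is convenient to allow arbitrary sequences of pairs. For $\theta\in[0,\frac12]$, a \emph{$\theta$-sequence} is a sequence of pairs of integers $(n_j,g_j)$ with $n_j\to\infty$, $0\le2g_j\le n_j$ and $g_j/n_j\to\theta$. We usually omit the index $j$. If $\theta\in(0,\frac12)$ and $g_n/n\to\theta$, then $(n,g_n)$ is a $\theta$-sequence once finitely many terms are removed. Because our limits hold along \emph{every} sequence, they are automatically uniform.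

\begin{lemma}\label{lem:unif}
Let $J$ be $(0,\frac12)$ or $[0,\frac12]$, and let $X(n,g)$ be real numbers, defined at least when $n\ge1$ and $g/n\in J$.
\begin{enumerate}
\item[(a)] Let $\theta\in(0,\frac12)$. If $X(n,g_n)\to\xi$ for all positive integers $g_n$ with $g_n/n\to\theta$, then $X\to\xi$ along every $\theta$-sequence.
\item[(b)] Let $\theta\in J$. If $\limsup X\le\xi$ along every $\theta$-sequence, then for every $\varepsilon>0$ there are $\eta>0$ and $N$ such that $X(n,g)\le\xi+\varepsilon$ whenever $n\ge N$, $g/n\in J$ and $|g/n-\theta|\le\eta$. The same holds for $\liminf$, with the inequalities reversed and $\xi-\varepsilon$.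
\item[(c)] If for every $\theta\in J$ we have $X\to\xi(\theta)$ along every $\theta$-sequence, then $\xi$ is continuous on $J$, and $\sup\{|X(n,g)-\xi(g/n)|:g/n\in I\}\to0$ as $n\to\infty$ for every compact $I\subset J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise some $\theta$-sequence $(n_j,h_j)$ has $|X(n_j,h_j)-\xi|\ge\varepsilon$ for all $j$, and after extraction $n_j$ is strictly increasing and $h_j\ge1$. Put $g_{n_j}=h_j$, and $g_n=\max(1,\lfloor\theta n\rfloor)$ for the other $n$. Then $g_n/n\to\theta$ but $X(n,g_n)\not\to\xi$.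

(b) Otherwise, for each $j$ there is a pair with $n_j\ge j$, $|g_j/n_j-\theta|\le1/j$ and $X(n_j,g_j)>\xi+\varepsilon$. These pairs form a $\theta$-sequence with $\limsup X\ge\xi+\varepsilon$.

(c) Fix $\varepsilon>0$ and $\theta\in J$. By (b) there are $\eta,N$ with $|X(n,g)-\xi(\theta)|\le\varepsilon$ for $n\ge N$, $g/n\in J$, $|g/n-\theta|\le\eta$. If $\theta'\in J$ and $|\theta'-\theta|<\eta$, the $\theta'$-sequence $(n,\lfloor\theta'n\rfloor)$ eventually satisfies these conditions, so $|\xi(\theta')-\xi(\theta)|\le\varepsilon$. This is continuity, and it gives $|X(n,g)-\xi(g/n)|\le2\varepsilon$ for $n\ge N$, $g/n\in J$, $|g/n-\theta|<\eta$. Cover $I$ by finitely many such windows.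
\end{proof}

\section{The recurrence divided by $nQ(n,g)$}\label{sec:idea}

Define the \emph{size ratio} and the \emph{genus ratio}
\[\Lambda(n,g)=\frac{Q(n-1,g)}{Q(n,g)},\qquad R(n,g)=\frac{Q(n,g)}{n^2Q(n,g-1)}.\]
For $1\le g\le n/2$, dividing~\eqref{eq:CC} by $nQ(n,g)$ gives
\begin{equation}\label{eq:master}
\frac{n+1}{6n}=\frac{4n-2}{3n}\,\Lambda(n,g)+\frac{c_n}{n^3}\cdot\frac{\Lambda(n,g-1)\,\Lambda(n-1,g-1)}{R(n,g)}+\frac{S(n,g)}{nQ(n,g)},
\end{equation}
with $c_n/n^3\to\frac23$. So $R$ converges as soon as $\Lambda$ and $S/(nQ)$ do. Suppose that $\Lambda\to\lambda$ along $\theta$-sequences. A term of $S$ with $p$ fixed and $i=0$ contributes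
\[\frac12(2p+1)\,\frac{2n-2p-3}n\,Q(p,0)\,\frac{Q(n-2-p,g)}{Q(n,g)}\longrightarrow(2p+1)\,Q(p,0)\,\lambda^{p+2}\]
to $S/(nQ)$, and so does its mirror image with $p'$ fixed and $i'=0$. If all other terms are negligible, \eqref{eq:master} becomes $\frac16=P(\lambda)+\frac23\lambda^2/r$, where
\begin{equation}\label{eq:P}
P(z)=\frac43z+2\sum_{p\ge0}(2p+1)Q(p,0)z^{p+2}=\frac43z+2z^2\big(2zA'(z)+A(z)\big).
\end{equation}
This predicts $r=\rho(\lambda)$, with $\rho(z)=4z^2/(1-6P(z))$.

The series $P$ has nonnegative coefficients and, by~\eqref{eq:planarbounds}, radius of convergence $\frac1{12}$. To compute it, put $s=\sqrt{1-12z}$ for $0\le z<\frac1{12}$, so that $z=\frac{1-s^2}{12}$ and $\frac{ds}{dz}=-\frac6s$. Solving the quadratic equation in~\eqref{eq:tutte} gives $T=\frac{1-s}{6z}=\frac2{1+s}$, and then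
\[A=\frac{4(1+2s)}{3(1+s)^2},\qquad\frac{dA}{ds}=\frac{-8s}{3(1+s)^3},\qquad A'(z)=\frac{16}{(1+s)^3},\]
\[2zA'+A=\frac{8(1-s)+4(1+2s)}{3(1+s)^2}=\frac4{(1+s)^2}.\]
Therefore $P=\frac{1-s^2}9+\frac{(1-s)^2}{18}$, that is,
\begin{equation}\label{eq:Pclosed}
P(z)=\frac{(1-s)(3+s)}{18},\qquad1-6P(z)=\frac{s(s+2)}3,\qquad\rho(z)=\frac{(1-s^2)^2}{12\,s(s+2)},
\end{equation}
the last for $0<z<\frac1{12}$. By monotone convergence as $z\uparrow\frac1{12}$, the series converges at $\frac1{12}$ and $P(\frac1{12})=\frac16$.

It remains to understand why the other terms of $S$ should be negligible. The reason is visible in the smallest size at which $S(n,g)$ is not zero.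

\begin{example}[$n=2g+2$]\label{ex:top}
A nonzero term of $S(2g+2,g)$ has $2i\le p$ and $2(g-i)\le2g-p$, so $p=2i$ and
\[S(2g+2,g)=\frac12\sum_{i=0}^g(4i+1)\big(4(g-i)+1\big)\,Q(2i,i)\,Q(2g-2i,g-i).\]
By Lemma~\ref{lem:elem}(c), since $b_m/m^2$ increases,
\[\frac{Q(2i,i)\,Q(2g-2i,g-i)}{Q(2g,g)}=\prod_{m=1}^i\frac{b_m}{b_{g-i+m}}\le\prod_{m=1}^i\frac{m^2}{(g-i+m)^2}=\binom gi^{-2}.\]
The terms $i=0$ and $i=g$, in which one part is planar, give $(4g+1)Q(2g,g)$. The terms $i=1$ and $i=g-1$ give at most $5(4g-3)g^{-2}Q(2g,g)$. Each of the other terms is at most $\frac12(2g+1)^2\binom g2^{-2}Q(2g,g)$, and there are fewer than $g$ of them. So $S(2g+2,g)=(4g+1+O(1/g))\,Q(2g,g)$.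
\end{example}

Two effects are at work. A handle placed in a small part costs a factor of order $g^{-2}$. A balanced splitting, $i\approx tg$ with $0<t<1$, costs the exponentially small factor $\binom gi^{-2}$. Both come from the factor $n^{2g}$ in the growth of $Q$: a handle contributes the square of the size of the part that carries it, so handles are worth most in an unsplit map.

\begin{example}[genus $0$]\label{ex:planar}
Without handles the exponential gain disappears: by~\eqref{eq:planarbounds}, $Q(p,0)Q(n-2-p,0)\ge12^{-2}n^{-6}Q(n,0)$ for all $0\le p\le n-2$. Here $\Lambda(n,0)=\frac{n+2}{6(2n-1)}\to\frac1{12}$, the point where $P=\frac16$ and $\rho$ blows up. For $\theta>0$ the proof will need the strict inequality $\lambda<\frac1{12}$.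
\end{example}

The proof follows this picture. Section~\ref{sec:size} shows that $\Lambda\to\lambda(\theta)$, by writing $\Lambda$ as the probability of a local event. Section~\ref{sec:small} shows that $\lambda<\frac1{12}$, that $\liminf R\ge\rho(\lambda)$ (dropping terms of $S$ is free in this direction), and that the terms of $S$ with a part of size at most $\delta n$ decay geometrically. For balanced splittings we need the exponential growth rate $f$. It is constructed from $\lambda$ in Section~\ref{sec:rate}, but at that stage neither $\lambda$ nor $f$ is known explicitly; the formula for $f$ is a consequence of Theorem~\ref{thm:A}, not a tool for it. Section~\ref{sec:balanced} shows nevertheless that balanced splittings lose an exponential factor, and Section~\ref{sec:explicit} solves the differential equation that results.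

\section{The size ratio}\label{sec:size}

We first bound $\Lambda(n,g)$ from both sides by contracting and splitting edges. The bounds control $\Lambda$ near the boundary $2g=n$, where Theorem~\ref{thm:BL} gives no uniform information.

\begin{lemma}\label{lem:contract}
For $n\ge2$ and $n>2g\ge0$,
\[\frac1{384}\Big(\frac{n-2g+2}n\Big)^2\le\Lambda(n,g)\le\frac{n(n-2g)}{2(n-1)^2}.\]
\end{lemma}

\begin{proof}
We count rooted maps by edges. Contracting an edge that is not a loop removes one vertex and one edge and keeps the number of faces, so it preserves the genus; the same holds for the inverse operation.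

\emph{Lower bound.} We contract an edge at a vertex of small degree, so that little information is needed to undo the contraction. Let $t=n-2g\ge1$, so $V+F=t+2$ for maps with $n$ edges and genus $g$. By duality, at least $\frac12Q(n,g)$ rooted maps have $V\ge F$; these have $V\ge\frac{t+2}2$, and so $V\ge2$. The degrees sum to $2n$, so fewer than $V/2$ vertices have degree greater than $4n/V$, and at least $V/2\ge\frac{t+2}4$ vertices have degree at most $4n/V\le\frac{8n}{t+2}$. There are thus at least $\frac12Q(n,g)\frac{t+2}4$ pairs (rooted map, vertex $v$) with $V\ge2$ and $d:=\deg v\le\frac{8n}{t+2}$.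

Given such a pair, choose by a fixed rule a dart $e$ from $v$ to a vertex $w\ne v$; it exists because the map is connected. Contract it: in the rotation at $w$, replace $\bar e$ by the block $\sigma e,\dots,\sigma^{d-1}e$. The new map has $n-1\ge1$ edges, so the merged vertex has some degree $D\ge1$. Record the dart $u$ that cyclically precedes the block at the merged vertex (the dart that preceded $\bar e$ if the block is empty), the length $d-1$ of the block, and a flag: if the root is $e$ or $\bar e$, move the root to $u$ and set the flag to $1$ or $2$; otherwise keep the root and set the flag to $0$. These data determine the original pair. The block consists of the $d-1$ darts following $u$. If $d-1<D$, remove the block, insert $\bar e$ after $u$, and attach $e$ followed by the block to a new vertex $v$. If $d-1=D$, the block is the whole merged vertex and ends with $u$; then $w$ had degree $1$, and the rotation at $v$ is $e$ followed by the block. The flag restores the root. There are at most $2n$ choices for $u$ and at most $\frac{8n}{t+2}$ for the length,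 so
\[\frac12Q(n,g)\,\frac{t+2}4\le Q(n-1,g)\cdot2n\cdot\frac{8n}{t+2}\cdot3 .\]

\emph{Upper bound.} Take a rooted map with $n-1$ edges and genus $g$, and an ordered pair of darts $(u,u')$ with a common origin $w$. Move the block of darts following $u$, up to and including $u'$ (empty if $u=u'$), to a new vertex $v$, and join $v$ to $w$ by a new edge placed where the block was. Let $e$ be its dart from $v$ to $w$. The result is a rooted map with $n$ edges and genus $g$ with a marked dart $e$, and it determines the input: $u=\sigma^{-1}\bar e$; $u'=\sigma^{-1}e$ if $\deg v>1$ and $u'=u$ otherwise; the map is recovered by contracting $e$. The original map has $V+F=n+1-2g$ and $F\ge1$, so $V\le n-2g$, and by the Cauchy--Schwarz inequality the number of pairs $(u,u')$ is $\sum_w(\deg w)^2\ge(2n-2)^2/V$. Hence $\frac{(2n-2)^2}{n-2g}\,Q(n-1,g)\le2n\,Q(n,g)$.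
\end{proof}

\begin{proposition}\label{prop:lambda}
There is a continuous function $\lambda:(0,\frac12)\to(0,1)$ such that $\Lambda\to\lambda(\theta)$ along every $\theta$-sequence, locally uniformly in $\theta$. Moreover $\frac{(1-2\theta)^2}{384}\le\lambda(\theta)\le\frac{1-2\theta}2$; in particular $\lambda(\theta)\to0$ as $\theta\to\frac12$.
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[circle,fill,inner sep=1.5pt,label=left:$a$] (a) at (0,0) {};
\node[circle,fill,inner sep=1.5pt,label=right:$b$] (b) at (3.4,0) {};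
\node[circle,fill,inner sep=1.5pt,label=left:$c$] (c) at (1.7,0) {};
\draw[->,very thick] (a) to[bend right=55] node[below] {$e$} (b);
\draw[->] (b) to[bend right=55] node[above] {$y$} (a);
\draw (b) -- node[below] {$x$} node[above] {$\bar x$} (c);
\node at (5,0) {$\longleftrightarrow$};
\node[circle,fill,inner sep=1.5pt,label=left:$a$] (a2) at (6.6,0) {};
\node[circle,fill,inner sep=1.5pt,label=right:$b$] (b2) at (9.4,0) {};
\draw[->,very thick] (a2) -- (b2);
\end{tikzpicture}
\caption{Left: the face on the left of the root $e$ has boundary $(e,x,\bar x,y)$, so $c$ has degree $1$. Deleting the edge $bc$ and gluing the two sides of the resulting digon gives the root edge (right) of a quadrangulation with one face fewer and the same genus.}\label{fig:leaf}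
\end{figure}

\begin{proof}
Let $n\ge2$ and consider a rooted bipartite quadrangulation with $n$ faces and root $e$, from $a$ to $b$. Let $E$ be the event that the face on the left of $e$ has boundary $(e,x,\bar x,y)$; equivalently, the dart $x$ that follows $e$ in this face ends at a vertex $c$ of degree $1$ (Figure~\ref{fig:leaf}). This depends only on the rotations at the vertices within distance $2$ of $a$, so $E$ is determined by the ball of radius $3$.

On $E$ we have $y\ne\bar e$, since otherwise the four darts $e,x,\bar x,\bar e$ would form the whole map and $n=1$. Delete the edge $x$ and the vertex $c$. The face becomes a digon bounded by two distinct edges joining $a$ and $b$; glue them into one edge and root it from $a$ to $b$. The result is a rooted bipartite quadrangulation with one face, two edges and one vertex fewer, hence of the same genus. Conversely, in a rooted bipartite quadrangulation with $n-1$ faces, open the root edge into a digon, take as the new root the side that has the digon on its left, and add inside the digon a pendant edge at the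 endpoint of the root. The two operations are inverse to each other, so under the uniform measure in genus $g$ we have $\mathbb P(E)=\Lambda(n,g)$ exactly.

By Theorem~\ref{thm:BL}, $\Lambda(n,g_n)$ converges whenever $g_n/n\to\theta$, to a limit $\lambda(\theta)$ depending only on $\theta$. Lemma~\ref{lem:unif}(a),(c) extend this to $\theta$-sequences and give continuity and local uniformity. The bounds are the limits of those in Lemma~\ref{lem:contract}.
\end{proof}

If $(n,g)$ is a $\theta$-sequence with $0<\theta<\frac12$, then so is $(n-k,g-h)$ for fixed $k,h$, after removing finitely many terms. Hence $Q(n-k,g-h)/Q(n,g-h)\to\lambda(\theta)^k$.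

\section{Splittings with a small part}\label{sec:small}

\begin{lemma}\label{lem:lower}
For $\theta\in(0,\frac12)$ we have $\lambda(\theta)<\frac1{12}$, and $\liminf R\ge\rho(\lambda(\theta))$ along every $\theta$-sequence.
\end{lemma}

\begin{proof}
Write $\lambda=\lambda(\theta)$ and fix $K\ge0$. For $n>2K+2$, let $S_K(n,g)$ be the sum of the terms of $S(n,g)$ with $p\le K$, $i=0$ and of those with $p'\le K$, $i'=0$. The two families are disjoint and symmetric, so along a $\theta$-sequence
\begin{equation}\label{eq:SK}
\frac{S_K(n,g)}{nQ(n,g)}=\sum_{p\le K}(2p+1)\frac{2n-2p-3}nQ(p,0)\frac{Q(n-2-p,g)}{Q(n,g)}\longrightarrow P_K(\lambda)-\frac43\lambda,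
\end{equation}
where $P_K$ is the series~\eqref{eq:P} restricted to $p\le K$. Since $S\ge S_K$, \eqref{eq:master} gives
\begin{equation}\label{eq:onesided}
\frac16\ \ge\ P_K(\lambda)+\frac23\lambda^2\limsup\frac1{R(n,g)} .
\end{equation}
Thus the partial sums $P_K(\lambda)$ are bounded, so $\lambda\le\frac1{12}$ and~\eqref{eq:onesided} holds with $P$ in place of $P_K$. Along $g_n=\max(1,\lfloor\theta n\rfloor)$ the ratio $R$ is bounded above by~\eqref{eq:theta1}, so the $\limsup$ is positive and $P(\lambda)<\frac16=P(\frac1{12})$; hence $\lambda<\frac1{12}$. For any $\theta$-sequence we conclude that $\limsup1/R\le\frac{1-6P(\lambda)}{4\lambda^2}=1/\rho(\lambda)$.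
\end{proof}

This is the only use of~\eqref{eq:theta1}, and only its upper bound is used. Without it the argument would leave open the possibility $\lambda=\frac1{12}$, for which the geometric decay in Lemma~\ref{lem:small} below is lost.

A part of size $p\le\delta n$ may still carry up to $p/2$ handles, and $Q(p,i)$ can be far larger than $Q(p,0)$. On the other hand each such handle is removed from the large part, at a cost of order $n^{-2}$. We therefore need $\sum_iQ(p,i)x^i$ for $x$ of order $n^{-2}$, that is, for $xp^2$ of order $\delta^2$.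

\begin{lemma}\label{lem:Z}
If $x,\varepsilon\ge0$ and $xn^2\le\varepsilon$, then $Z_n:=\sum_{i\ge0}Q(n,i)x^i\le(1+4\varepsilon)^nQ(n,0)$.
\end{lemma}

\begin{proof}
Put $\beta=1+4\varepsilon$ and $Q_n=Q(n,0)$. We argue by induction on $n$ with $x,\varepsilon$ fixed; the hypothesis passes to smaller $n$, and $Z_0=1$. Multiply~\eqref{eq:CC} by $x^g$ and sum over $g$:
\[\frac{n+1}6Z_n=\frac{4n-2}3Z_{n-1}+xc_nZ_{n-2}+\frac12\sum_{p+p'=n-2}(2p+1)(2p'+1)Z_pZ_{p'},\]
with $Z_{-1}=0$. We have $0\le xc_n\le\frac23xn^3\le\frac23\varepsilon n$, and by induction $Z_{n-1}\le\beta^{n-1}Q_{n-1}$, $Z_{n-2}\le\beta^{n-2}Q_{n-2}$ and $Z_pZ_{p'}\le\beta^{n-1}Q_pQ_{p'}$. By~\eqref{eq:CC} for $g=0$, the first and third terms add up to at most $\beta^{n-1}\frac{n+1}6Q_n$. Therefore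
\[\frac{n+1}6Z_n\le\beta^{n-1}\frac{n+1}6Q_n+\frac23\varepsilon n\beta^{n-2}Q_{n-2}\le\beta^n\frac{n+1}6Q_n,\]
where the last step holds because $\beta(\beta-1)\frac{n+1}6Q_n=\frac23\varepsilon\beta(n+1)Q_n\ge\frac23\varepsilon nQ_{n-2}$ by Lemma~\ref{lem:elem}(a).
\end{proof}

\begin{lemma}\label{lem:small}
Let $\theta\in(0,\frac12)$. There are $\delta\in(0,\frac14)$, $q\in(0,1)$ and $D>0$, depending only on $\theta$, such that along every $\theta$-sequence $(n,g)$, from some index on, the following hold for all integers $0\le p\le\delta n$ and $0\le i\le p/2$: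
\begin{enumerate}
\item[(a)] $0<2(g-i)<n-2-p$;
\item[(b)] $Q(n-2-p,g-i)\le(D/n^2)^i\,Q(n,g)$;
\item[(c)] $\sum_{h\ge0}Q(p,h)\,Q(n-2-p,g-h)\le q^p\,Q(n,g)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $\mu$ with $\lambda(\theta)<\mu<\frac1{12}$ and $C$ with $1/C<\rho(\lambda(\theta))$. By Proposition~\ref{prop:lambda}, Lemma~\ref{lem:lower} and Lemma~\ref{lem:unif}(b), there are $m_0$ and $0<\eta<\min(\theta,\frac12-\theta)$ such that for $m\ge m_0$ and $|h/m-\theta|\le\eta$,
\begin{equation}\label{eq:steps}
Q(m-1,h)\le\mu\,Q(m,h),\qquad Q(m,h-1)\le Cm^{-2}Q(m,h).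
\end{equation}
Put $D=4C$, and choose $\delta<\min(\frac14,\eta)$ so small that $q:=12\mu(1+4D\delta^2)<1$ and $\frac\theta{1-\delta}<\theta+\eta$. Along a $\theta$-sequence, consider the pairs $(m,h)$ with $(1-\delta)n-2\le m\le n$ and $g-\delta n\le h\le g$. They satisfy $\frac gn-\delta\le\frac hm\le\frac g{(1-\delta)n-2}$ once $g\ge\delta n$, and these bounds tend to $\theta-\delta$ and $\frac\theta{1-\delta}$. So from some index on all these pairs have $|h/m-\theta|\le\eta$, $m\ge m_0$ and $m\ge n/2$, whence $Cm^{-2}\le Dn^{-2}$. The pair $(n-2-p,g-i)$ is among them, which gives (a). Go from $(n-2-p,g-i)$ to $(n-2-p,g)$ by $i$ steps in the genus, then to $(n,g)$ by $p+2$ steps in the size. All pairs on the way are of the above kind, so~\eqref{eq:steps} gives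
\[Q(n-2-p,g-i)\le(D/n^2)^i\mu^{p+2}Q(n,g),\]
which implies (b). In (c) only $h\le p/2$ contributes. Lemma~\ref{lem:Z} with $x=D/n^2$ and $\varepsilon=D\delta^2\ge xp^2$, and~\eqref{eq:planarbounds}, give $\sum_hQ(p,h)(D/n^2)^h\le(1+4D\delta^2)^p12^p$. Multiplying, the sum in (c) is at most $q^p\mu^2Q(n,g)$.
\end{proof}

\section{The exponential growth rate}\label{sec:rate}

For splittings into two parts of linear size we compare exponential orders of magnitude. The growth rate is obtained by starting from the known value $Q(2g,g)$ and multiplying size ratios at fixed genus.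

\begin{proposition}\label{prop:f}
There is a continuous function $f:[0,\frac12]\to\mathbb R$ such that
\[\frac1n\big(\log Q(n,g)-2g\log n\big)\to f(\theta)\]
along every $\theta$-sequence, and $\max_{0\le g\le n/2}\big|\frac1n(\log Q(n,g)-2g\log n)-f(g/n)\big|\to0$. Moreover $f(0)=\log12$, $f(\frac12)=\log2-1$, $f$ is $C^1$ on $(0,\frac12)$, and
\begin{equation}\label{eq:euler}
f(\theta)-\theta f'(\theta)+2\theta=-\log\lambda(\theta)\qquad(0<\theta<\tfrac12).
\end{equation}
\end{proposition}

\begin{proof}
\emph{Case $0<\theta\le\frac12$.} Along a $\theta$-sequence write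
\[\log Q(n,g)=\log Q(2g,g)+\sum_{m=2g+1}^n-\log\Lambda(m,g).\]
By Lemma~\ref{lem:elem}(c), $\frac1n(\log Q(2g,g)-2g\log n)\to2\theta\log\theta+(\log16-2)\theta$. By Lemma~\ref{lem:elem}(a), Lemma~\ref{lem:contract} and $384<20^2$, each summand lies in $[0,2\log\frac{20n}{m-2g}]$. Fix $\eta\in(0,1)$ and cut the sum at $m=2g+\eta n$.

The terms with $m\le2g+\eta n$ are $J\le\eta n$ in number. Using $\log J!\ge J\log J-J$, their sum lies between $0$ and $\sum_{j=1}^J2\log\frac{20n}j\le2J(1+\log\frac{20n}J)$, and this is at most $2\eta n(1+\log\frac{20}\eta)$ because $J\mapsto J(1+\log\frac{20n}J)$ has derivative $\log\frac{20n}J>0$ on $(0,20n)$.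

For $m>2g+\eta n$ we have $m>(2+2\eta)g$ since $n\ge2g$, and $g/m\ge g/n\ge\theta/2$ for large $n$. So $g/m$ lies in the compact set $I=[\frac\theta2,\frac1{2+2\eta}]\subset(0,\frac12)$, on which $\lambda$ is continuous and positive. By the local uniformity in Proposition~\ref{prop:lambda}, these terms equal $-\log\lambda(g/m)+o(1)$ uniformly. If $2\theta+\eta<1$, their sum is a Riemann sum, equal to $n\int_{2\theta+\eta}^1-\log\lambda(\theta/x)\,dx+o(n)$. If $2\theta+\eta\ge1$, there are $o(n)$ terms, each at most $2\log\frac{20}\eta$, and the sum is $o(n)$.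

By Proposition~\ref{prop:lambda}, $0\le-\log\lambda(\theta/x)\le2\log\frac{20x}{x-2\theta}$, which is integrable on $(2\theta,1]$. Let $n\to\infty$ and then $\eta\to0$: the limit exists, and after the substitution $x=\theta w$,
\begin{equation}\label{eq:fint}
f(\theta)=2\theta\log\theta+(\log16-2)\theta+\theta\int_2^{1/\theta}-\log\lambda(1/w)\,dw .
\end{equation}
At $\theta=\frac12$ the integral vanishes and $f(\frac12)=-\log2+\frac12\log16-1=\log2-1$. On $(0,\frac12)$ the function $f(\theta)/\theta$ is $C^1$ with derivative $\frac2\theta+\frac{\log\lambda(\theta)}{\theta^2}$. Equating this with $\frac{\theta f'-f}{\theta^2}$ gives~\eqref{eq:euler}.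

\emph{Case $\theta=0$.} Let $\varepsilon>0$. Lemma~\ref{lem:Z} with $x=\varepsilon/n^2$ gives $Q(n,g)\le(n^2/\varepsilon)^g(1+4\varepsilon)^n12^n$, so the $\limsup$ is at most $\log12+\log(1+4\varepsilon)$ because $g/n\to0$; let $\varepsilon\to0$. For the lower bound, Lemma~\ref{lem:elem}(b) gives $(n+1)Q(n,g)\ge Q(2g,g)\,Q(n-2g-2,0)$ for large $n$, Lemma~\ref{lem:elem}(c) gives $Q(2g,g)\ge g!^2\ge(g/e)^{2g}$, and with~\eqref{eq:planarbounds} and the convention $0\log0=0$,
\[\log Q(n,g)-2g\log n\ge2g\log\frac gn-2g+(n-2g-2)\log12-4\log(n+1).\]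
The right side is $n\log12-o(n)$, since $t\log t\to0$ as $t\to0$.

Continuity and the uniform estimate follow from Lemma~\ref{lem:unif}(c) with $J=[0,\frac12]$.
\end{proof}

The next lemma makes the telescoping argument of the introduction precise.

\begin{lemma}\label{lem:tele}
Let $\theta\in(0,\frac12)$ and $L\in\mathbb R$. If $\liminf\log R\ge L$ along every $\theta$-sequence, then $f'(\theta)\ge L$. If $\limsup\log R\le L$ along every $\theta$-sequence, then $f'(\theta)\le L$. In particular,
\begin{equation}\label{eq:fprime}
f'(\theta)\ge\log\rho(\lambda(\theta))\qquad\text{for all }\theta\in(0,\tfrac12).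
\end{equation}
\end{lemma}

\begin{proof}
Let $\varepsilon>0$. By Lemma~\ref{lem:unif}(b) there are $\eta\in(0,\theta)$ and $N$ with $\log R(n,h)\ge L-\varepsilon$ for $n\ge N$ and $\theta-\eta\le h/n\le\theta$. For $0<\eta'\le\eta$ put $h_0=\lfloor(\theta-\eta')n\rfloor$ and $h_1=\lfloor\theta n\rfloor$. Then
\[\big(\log Q(n,h_1)-2h_1\log n\big)-\big(\log Q(n,h_0)-2h_0\log n\big)=\sum_{h_0<h\le h_1}\log R(n,h),\]
and each summand is at least $L-\varepsilon$. Divide by $n$ and let $n\to\infty$: $f(\theta)-f(\theta-\eta')\ge\eta'(L-\varepsilon)$. Divide by $\eta'$, let $\eta'\to0$ and then $\varepsilon\to0$. For the second statement reverse all inequalities. Lemma~\ref{lem:lower} gives~\eqref{eq:fprime}.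
\end{proof}

In a product $Q(p,i)Q(p',i')$ the two factors have different sizes, and we must measure them and $Q(n,g)$ on the common scale $n$. This leads to a two-variable version of $f$. Let
\[\mathcal C=\{(x,z):x>0,\ 0\le z\le x/2\},\qquad H(x,z)=xf(z/x)+2z\log x,\]
and write $a=(x_a,z_a)$ for $a\in\mathcal C$. The cone $\mathcal C$ is closed under addition and under multiplication by positive numbers; $H$ is continuous on $\mathcal C$ and $C^1$ in its interior $\{0<z<x/2\}$.

\begin{lemma}\label{lem:H}
\begin{enumerate}
\item[(a)] If $N\to\infty$, $k/N\to x>0$ and $i/N\to z$ along a sequence of integer triples with $0\le2i\le k$, then $\log Q(k,i)=2i\log N+NH(x,z)+o(N)$.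
\item[(b)] $H(ta)=tH(a)+2tz_a\log t$ for $t>0$. Consequently $H(ta)+H(tb)-H(ta+tb)=t\,[H(a)+H(b)-H(a+b)]$.
\item[(c)] $H(a)+H(b)\le H(a+b)$ for $a,b\in\mathcal C$.
\item[(d)] In the interior of $\mathcal C$, $\partial_xH=-\log\lambda(z/x)$ and $\partial_zH=f'(z/x)+2\log x$.
\item[(e)] Let $\theta\in(0,\frac12)$ and let $\delta,q$ be as in Lemma~\ref{lem:small}. If $a,b\in\mathcal C$, $a+b=(1,\theta)$ and $x_a<\delta$, then $H(a)+H(b)\le H(1,\theta)+x_a\log q<H(1,\theta)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The pairs $(k,i)$ form a $(z/x)$-sequence, so $\log Q(k,i)=2i\log N+2i\log\frac kN+kf(z/x)+o(k)$, and $2i\log\frac kN=2Nz\log x+o(N)$.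

(b) $H(ta)=tx_af(z_a/x_a)+2tz_a(\log x_a+\log t)$. The correction $2tz_a\log t$ is additive in $a$, so it cancels in the second identity.

(c) Let $p=\lceil x_aN\rceil$, $i=\lfloor z_aN\rfloor$, $p'=\lceil x_bN\rceil$, $i'=\lfloor z_bN\rfloor$, so that $2i\le p$ and $2i'\le p'$. Take logarithms in Lemma~\ref{lem:elem}(b) and apply (a) to the three numbers $Q(p,i)$, $Q(p',i')$, $Q(p+p'+2,i+i')$. The terms in $\log N$ cancel exactly; divide by $N$ and let $N\to\infty$.

(d) With $\theta=z/x$, $\partial_xH=f(\theta)-\theta f'(\theta)+2\theta$; use~\eqref{eq:euler}. The second formula is direct differentiation.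

(e) Let $g=\lfloor\theta n\rfloor$, $p=\lceil x_an\rceil$, $i=\lfloor z_an\rfloor$. Then $2i\le p$, and $p\le\delta n$ for large $n$. By Lemma~\ref{lem:small}(a), part (a) with $N=n$ applies to $(n-2-p,g-i)$, with limit point $b$, as well as to $(p,i)$ and $(n,g)$. Keeping one term in Lemma~\ref{lem:small}(c),
\[\log Q(p,i)+\log Q(n-2-p,g-i)\le p\log q+\log Q(n,g).\]
The terms in $\log n$ cancel; divide by $n$ and let $n\to\infty$. The last inequality is strict because $x_a>0$ and $q<1$.
\end{proof}

\section{Balanced splittings}\label{sec:balanced}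

By Lemma~\ref{lem:H}(a), if $p\approx x_an$ and $i\approx z_an$, the term of $S(n,g)$ indexed by $(p,i)$ is $Q(n,g)\exp\big(-n[H(1,\theta)-H(a)-H(b)]+o(n)\big)$ with $b=(1,\theta)-a$. The bracket is nonnegative by Lemma~\ref{lem:H}(c), and we need it to be positive.

\begin{definition}
A \emph{splitting} of $c\in\mathcal C$ is a pair $a,b\in\mathcal C$ with $a+b=c$; it is \emph{lossless} if $H(a)+H(b)=H(c)$. A number $\theta\in(0,\frac12)$ is \emph{indecomposable} if $(1,\theta)$ has no lossless splitting.
\end{definition}

\begin{proposition}\label{prop:good}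
If $\theta$ is indecomposable, then $R\to\rho(\lambda(\theta))$ along every $\theta$-sequence, and $f'(\theta)=\log\rho(\lambda(\theta))$.
\end{proposition}

\begin{proof}
Fix a $\theta$-sequence $(n,g)$, write $\lambda=\lambda(\theta)$, take $\delta,q,D$ from Lemma~\ref{lem:small}, and fix $K$. For large $n$ we bound $S(n,g)-S_K(n,g)\ge0$, with $S_K$ as in~\eqref{eq:SK}, by sorting the remaining terms according to $\min(p,p')$. By the symmetry of $S$, the terms with $p'$ small contribute as much as those with $p$ small, which cancels the factor $\frac12$; and $2p'+1\le2n$.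

\emph{Bounded part with a handle: $p\le K$, $i\ge1$, and mirror images.} By Lemma~\ref{lem:small}(b), for $n^2\ge D$ the contribution is at most
\[2n\,Q(n,g)\,\frac D{n^2}\sum_{p\le K}(2p+1)\sum_{1\le i\le p/2}Q(p,i)=O(n^{-2})\cdot nQ(n,g).\]

\emph{Small part: $K<p\le\delta n$, and mirror images.} By Lemma~\ref{lem:small}(c), the contribution is at most $2n\,Q(n,g)\sum_{p>K}(2p+1)q^p$.

\emph{Balanced: $p>\delta n$ and $p'>\delta n$.} We claim that there is $\kappa>0$ such that, from some index on, all these terms satisfy $Q(p,i)Q(p',i')\le e^{-\kappa n}Q(n,g)$. If not, there is a subsequence and a choice of indices along which $\log Q(p,i)+\log Q(p',i')\ge\log Q(n,g)-o(n)$. The products are nonzero, so $0\le2i\le p$ and $0\le2i'\le p'$. After a further extraction $p/n\to x\in[\delta,1-\delta]$ and $i/n\to z$; then $a=(x,z)$ and $b=(1-x,\theta-z)$ lie in $\mathcal C$. Lemma~\ref{lem:H}(a) with $N=n$ gives $H(a)+H(b)\ge H(1,\theta)$, so by Lemma~\ref{lem:H}(c) the splitting is lossless, which is excluded. There are at most $n^2$ terms with weights at most $(2n)^2$,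 so this part is $O(n^4e^{-\kappa n})\,Q(n,g)$.

Together with~\eqref{eq:SK}, this gives
\[\limsup\Big|\frac{S(n,g)}{nQ(n,g)}-P_K(\lambda)+\frac43\lambda\Big|\le2\sum_{p>K}(2p+1)q^p .\]
Let $K\to\infty$: $S/(nQ)\to P(\lambda)-\frac43\lambda$. Then~\eqref{eq:master} gives $\frac23\lambda^2/R\to\frac16-P(\lambda)$, which is positive by Lemma~\ref{lem:lower}; that is, $R\to\rho(\lambda)$. The formula for $f'(\theta)$ follows from both halves of Lemma~\ref{lem:tele}.
\end{proof}

It remains to show that every $\theta$ is indecomposable. Some splittings of $c=(1,\theta)$ are easy. For proportional ones, Lemma~\ref{lem:H}(b) gives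
\[H(tc)+H((1-t)c)-H(c)=2\theta\big(t\log t+(1-t)\log(1-t)\big)<0\qquad(0<t<1),\]
the analogue of $\binom gi^{-2}$ in Example~\ref{ex:top}. At $\theta=0$ the loss vanishes: $H(x,0)=x\log12$ and every splitting of $(1,0)$ is lossless, as in Example~\ref{ex:planar}. If we knew that $f$ is concave, all splittings would be as easy: Jensen's inequality gives $x_af(z_a/x_a)+x_bf(z_b/x_b)\le f(\theta)$, while $2z_a\log x_a+2z_b\log x_b<0$ because $x_a,x_b<1$ and $z_a+z_b=\theta>0$. Concavity does hold in the end ($f'=\log r$ is decreasing), but at this point we know only that $f$ is $C^1$.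

We argue instead with a lossless splitting $c=a+b$ whose part $b$ is as small as possible. Such a $b$ cannot be split again, so Proposition~\ref{prop:good} computes the value of one more handle in $b$ from the value $\lambda$ of one more edge. On the other hand a lossless splitting is a point of equality in the superadditivity of $H$, so edges and handles must have the same marginal value in $b$ and in $c$. These two facts are incompatible with~\eqref{eq:fprime}, because a handle in $b$ is worth only $(x_bn)^2$ rather than $n^2$.

\begin{proposition}\label{prop:all}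
Every $\theta\in(0,\frac12)$ is indecomposable.
\end{proposition}

\begin{proof}
Suppose that $\theta$ is not. Let $c=(1,\theta)$ and let
\[\mathcal B=\{b\in\mathcal C:\ c-b\in\mathcal C,\ H(b)+H(c-b)=H(c)\}\ne\emptyset\]
be the set of parts of lossless splittings. It is invariant under $b\mapsto c-b$. By Lemma~\ref{lem:H}(e), $x_b\ge\delta$ for all $b\in\mathcal B$, and so also $x_b\le1-\delta$. A limit $b$ of points of $\mathcal B$ has $\delta\le x_b\le1-\delta$, so $b$ and $c-b$ lie in $\mathcal C$, and $b\in\mathcal B$ by continuity of $H$. Hence $\mathcal B$ is compact. We shall use twice the following observation: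
\begin{equation}\label{eq:refine}
\text{if }b\in\mathcal B\text{ and }b=b_1+b_2\text{ is a lossless splitting, then }b_2\in\mathcal B.
\end{equation}
Indeed, with $a=c-b$, Lemma~\ref{lem:H}(c) gives $H(c)=H(a)+H(b_1)+H(b_2)\le H(a+b_1)+H(b_2)\le H(c)$, and $a+b_1=c-b_2$.

\emph{Step 1: $z_b>0$ for all $b\in\mathcal B$.} If $z_b=0$, then $H(tb)=tH(b)$ by Lemma~\ref{lem:H}(b), so $b=(1-t)b+tb$ is lossless for $0<t<1$. By~\eqref{eq:refine}, $tb\in\mathcal B$ for all such $t$, which contradicts $x\ge\delta$ on $\mathcal B$.

\emph{Step 2: $z_b<x_b/2$ for all $b\in\mathcal B$.} Suppose $z_b=x_b/2$ and let $a=c-b\in\mathcal B$. Since $\theta<\frac12$, we have $z_a=\theta-x_b/2<x_a/2$, and $z_a>0$ by Step~1; so $a$ is interior. Transfer a small amount $m>0$ of size from $a$ to $b$. Lemma~\ref{lem:H}(c) gives $H(b+(m,0))+H(a-(m,0))\le H(c)=H(a)+H(b)$, so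
\[H(b+(m,0))-H(b)\le H(a)-H(a-(m,0))=O(m),\]
as $H$ is $C^1$ near $a$. The points $b+(\tau,0)$ with $\tau>0$ are interior, so by Lemma~\ref{lem:H}(d) and the continuity of $H$ at $b$, the left side is $\int_0^m-\log\lambda\big(\frac{z_b}{x_b+\tau}\big)d\tau$. The integrand tends to $+\infty$ as $\tau\to0$, because $\lambda(\theta')\to0$ as $\theta'\to\frac12$. So the left side is not $O(m)$, a contradiction.

\emph{Step 3: equal gradients.} Let $b\in\mathcal B$, $a=c-b$ and $\theta_b=z_b/x_b$. By Steps~1 and~2, $b$ is interior, and so is $c$. The function $w\mapsto H(c+w)-H(a)-H(b+w)$ is $C^1$ near $w=0$, nonnegative by Lemma~\ref{lem:H}(c), and zero at $w=0$. Its gradient vanishes there: $\nabla H(c)=\nabla H(b)$. By Lemma~\ref{lem:H}(d),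
\begin{equation}\label{eq:grad}
\lambda(\theta_b)=\lambda(\theta),\qquad f'(\theta_b)+2\log x_b=f'(\theta).
\end{equation}

\emph{Step 4: the smallest part.} Choose $b\in\mathcal B$ with $x_b$ minimal. Then $\theta_b$ is indecomposable. Otherwise $(1,\theta_b)$ has a lossless splitting; multiplying it by $x_b$ gives, by Lemma~\ref{lem:H}(b), a lossless splitting $b=b_1+b_2$; then $b_2\in\mathcal B$ by~\eqref{eq:refine} and $x_{b_2}<x_b$, against minimality. Proposition~\ref{prop:good} and~\eqref{eq:grad} now give
\[f'(\theta)=\log\rho(\lambda(\theta_b))+2\log x_b=\log\rho(\lambda(\theta))+2\log x_b<\log\rho(\lambda(\theta)),\]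
since $x_b\le1-\delta$. This contradicts~\eqref{eq:fprime}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Propositions~\ref{prop:good} and~\ref{prop:all}, $R\to r(\theta):=\rho(\lambda(\theta))\in(0,\infty)$ along every $\theta$-sequence, for every $\theta\in(0,\frac12)$.
\end{proof}

\section{The explicit formulas}\label{sec:explicit}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Local uniformity in Theorem~\ref{thm:A} follows from Lemma~\ref{lem:unif}(c). The uniform asymptotics of $Q$ and the values $f(0)$, $f(\frac12)$ are in Proposition~\ref{prop:f}. It remains to compute $\lambda$, $r$ and $f$.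

Let $s(\theta)=\sqrt{1-12\lambda(\theta)}\in(0,1)$, a continuous function of $\theta$, and put
\[\ell(s)=\log\frac{1-s^2}{12},\qquad\Phi(s)=\log\frac{(1-s^2)^2}{12\,s(s+2)}.\]
Then $\log\lambda(\theta)=\ell(s(\theta))$ and, by~\eqref{eq:Pclosed}, $\log r(\theta)=\Phi(s(\theta))$. Propositions~\ref{prop:good} and~\ref{prop:all} and equation~\eqref{eq:euler} give, on $(0,\frac12)$,
\begin{equation}\label{eq:two}
f'(\theta)=\Phi(s(\theta)),\qquad f(\theta)=\theta\big(\Phi(s(\theta))-2\big)-\ell(s(\theta)).
\end{equation}
So all formulas of the theorem hold with $s=s(\theta)$, and we must show that $s(\cdot)$ is the inverse of $\vartheta$. Formally, differentiating the second relation and using the first yields $2\,d\theta=\theta\,d\Phi-d\ell$. We do not know that $s(\cdot)$ is differentiable, so we work with differences. For $\theta_1<\theta_2$ write $s_j=s(\theta_j)$, $\Phi_j=\Phi(s_j)$, $\ell_j=\ell(s_j)$. The mean value theorem gives $\tau\in(\theta_1,\theta_2)$ with $f(\theta_2)-f(\theta_1)=(\theta_2-\theta_1)\Phi(s(\tau))$, while the second relation gives $f(\theta_2)-f(\theta_1)=(\theta_2-\theta_1)(\Phi_2-2)+\theta_1(\Phi_2-\Phi_1)-(\ell_2-\ell_1)$.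 Hence
\begin{equation}\label{eq:diff}
(\theta_2-\theta_1)\big(2+\Phi(s(\tau))-\Phi_2\big)=\theta_1(\Phi_2-\Phi_1)-(\ell_2-\ell_1).
\end{equation}

\emph{$s(\cdot)$ is an increasing homeomorphism $(0,\frac12)\to(0,1)$.} Every point has a neighborhood, an interval, on which $\Phi\circ s$ oscillates by less than $2$. If $\theta_1<\theta_2$ lie in it, the left side of~\eqref{eq:diff} is positive, so $s_1\ne s_2$. Thus $s(\cdot)$ is continuous and injective, hence strictly monotone, near each point. The points near which it increases and those near which it decreases form two disjoint open sets covering $(0,\frac12)$, so one is empty and $s(\cdot)$ is strictly monotone. As $\theta\to\frac12$ we have $\lambda\to0$ and $s\to1$; since $s<1$, the function is increasing. Let $s_0\in[0,1)$ be its limit at $0$. If $s_0>0$, then $\Phi(s(\theta))$ stays bounded as $\theta\to0$, and~\eqref{eq:two} with the continuity of $f$ gives $\log12=f(0)=-\ell(s_0)=\log\frac{12}{1-s_0^2}$, which forces $s_0=0$. So $s_0=0$.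

\emph{The differential equation.} Let $\theta(s)$ denote the continuous inverse function. Divide~\eqref{eq:diff} by $s_2-s_1$ and let $s_2-s_1\to0$ with one endpoint fixed at $s$. The factor $2+\Phi(s(\tau))-\Phi_2$ tends to $2$ and the right side tends to $\theta(s)\Phi'(s)-\ell'(s)$. So $\theta(s)$ is differentiable and $2\theta'=\theta\Phi'-\ell'$. With
\[\Phi'(s)=-\frac{4s}{1-s^2}-\frac1s-\frac1{s+2},\qquad\ell'(s)=-\frac{2s}{1-s^2},\]
this reads
\begin{equation}\label{eq:ode}
\theta'+\gamma(s)\,\theta=\frac s{1-s^2},\qquad\gamma(s)=\frac{2s}{1-s^2}+\frac1{2s}+\frac1{2(s+2)}.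
\end{equation}
The function $M(s)=\sqrt{s(s+2)}/(1-s^2)$ has $M'/M=\gamma$, so $(M\theta)'=s\sqrt{s(s+2)}/(1-s^2)^2$. Since $M\theta\to0$ as $s\to0$,
\begin{equation}\label{eq:int}
\theta(s)=\frac{1-s^2}{\sqrt{s(s+2)}}\int_0^s\frac{t\sqrt{t(t+2)}}{(1-t^2)^2}\,dt .
\end{equation}
Integrate by parts, using $\frac t{(1-t^2)^2}=\big(\frac1{2(1-t^2)}\big)'$ and $\big(\sqrt{t(t+2)}\big)'=\frac{t+1}{\sqrt{t(t+2)}}$: the integral equals $\frac12M(s)-\frac12\int_0^s\frac{dt}{(1-t)\sqrt{t(t+2)}}$. With $w=\frac1{1-t}$ we have $t(t+2)=(3w^2-4w+1)/w^2$ and $dt=dw/w^2$; with $v=3w-2$ we have $3w^2-4w+1=(v^2-1)/3$. Thus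
\[\int_0^s\frac{dt}{(1-t)\sqrt{t(t+2)}}=\int_1^{\frac1{1-s}}\frac{dw}{\sqrt{3w^2-4w+1}}=\frac1{\sqrt3}\int_1^{\frac{1+2s}{1-s}}\frac{dv}{\sqrt{v^2-1}}=\frac1{\sqrt3}\operatorname{arccosh}\frac{1+2s}{1-s}.\]
Dividing by $M(s)$ gives $\theta(s)=\vartheta(s)$. So $\vartheta$ is an increasing bijection $(0,1)\to(0,\frac12)$, and it is real-analytic because $\frac{1+2s}{1-s}>1$ and $\operatorname{arccosh}$ is real-analytic on $(1,\infty)$.

\emph{Positivity of $\vartheta'$.} Monotonicity gives only $\vartheta'\ge0$. Write~\eqref{eq:ode} as $\vartheta'=\gamma(\psi-\vartheta)$ with $\gamma>0$ and $\psi=\frac s{(1-s^2)\gamma}$, so that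
\[\frac1{\psi(s)}=2+\frac{1-s^2}s\cdot\frac{s+1}{s(s+2)}=2+\frac{(1-s^2)(1+s)}{s^2(s+2)} .\]
The last fraction has logarithmic derivative $-\frac{2s}{1-s^2}+\frac1{1+s}-\frac2s-\frac1{s+2}$, which is negative because $\frac1{1+s}<\frac2s$. So $\psi'>0$. If $\vartheta'(s_*)=0$, then $\vartheta-\psi$ vanishes at $s_*$ with derivative $-\psi'(s_*)<0$. Then $\vartheta>\psi$, and so $\vartheta'<0$, on an interval just to the left of $s_*$, which contradicts monotonicity. Hence $\vartheta'>0$. By the analytic inverse function theorem, $s(\theta)$ is real-analytic, and so is $r(\theta)=e^{\Phi(s(\theta))}$. Since $\Phi'<0$, $r$ is strictly decreasing.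

\emph{Endpoints.} As $s\to0$, \eqref{eq:int} gives $\vartheta(s)\sim\frac1{\sqrt{2s}}\int_0^s\sqrt2\,t^{3/2}dt=\frac25s^2$, and $r\sim\frac1{24s}$. Since $(24s)^2\sim576\cdot\frac52\,\theta=1440\,\theta$, we get $r(\theta)\sim(1440\,\theta)^{-1/2}$. As $\theta\to\frac12$, $s\to1$ and $r\to0$.
\end{proof}

\begin{remark}
The value $f(\frac12)$ came from $Q(2g,g)$ and was not used in solving~\eqref{eq:ode}, so it checks the formulas. As $s\to1$, $\operatorname{arccosh}y\le\log2y$ gives $\frac12-\vartheta(s)=O\big((1-s)\log\frac6{1-s}\big)$, so $(2\vartheta-1)\log(1-s^2)\to0$. By~\eqref{eq:two}, $f=(2\vartheta-1)\log(1-s^2)-\vartheta\log\big(12s(s+2)\big)-2\vartheta+\log12$, which tends to $-\frac12\log36-1+\log12=\log2-1$.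
\end{remark}

\begin{thebibliography}{9}

\bibitem{BL}
Budzinski and Louf,
\emph{Local limits of bipartite maps with prescribed face degrees in high genus},
Ann. Probab. 50 (2022).

\bibitem{CC}
Carrell and Chapuy,
\emph{Simple recurrence formulas to count maps on orientable surfaces},
J. Combin. Theory Ser. A (2015).

\bibitem{Louf}
Baptiste Louf,
\emph{Planarity and non-separating cycles in uniform high genus quadrangulations},
arXiv:2012.06512 (2020).

\end{thebibliography}
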